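# Rich words over large alphabets: the repetition threshold tends to 2

## 1. A guess from two values and from the words $Z_n$

Take an infinite word in which every finite stretch contains as many different palindromes as its length permits. Such a word is highly structured, so it must repeat itself. How much repetition is forced if we may use $k$ letters, and what happens as $k$ grows? Two values of the answer are given to us, $2+\sqrt2/2\approx 2.7071$ for $k=2$ and about $2.2588$ for $k=3$. The first guess is that the values keep falling and tend to $2$. One might even hope that, with enough letters, they reach $2$ or go below it. Before testing this we fix the words.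

**Words and periods.** Words are finite unless called infinite. A *factor* is a block of consecutive letters, $|w|$ is the length of $w$, and $\tilde w$ is its reversal. A word $f=f[0]f[1]\cdots f[L-1]$ has *period* $p\ge 1$ if $f[i]=f[i+p]$ whenever both positions exist. Two words are *conjugate* if they are $st$ and $ts$ for some words $s,t$. The *Parikh vector* $\Psi(w)$ records how often each letter occurs in $w$; conjugate words have the same Parikh vector.

**Rich words.** A palindrome is a word equal to its reversal. Every word of length $n$ contains at most $n+1$ distinct palindromic factors, counting the empty word (we prove this in Section 2). A word of length $n$ is *rich* if it contains exactly $n+1$. An infinite word is rich if all its finite factors are. For instance $abacaba$ is rich: its palindromes are the empty word, $a,b,c,aba,aca,bacab,abacaba$, eight in all. The word $abca$ is not rich: it has only the empty word, $a,b,c$, and would need five.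

**Exponent and overlap.** If $u$ is nonempty with smallest period $p$, its *exponent* is $|u|/p$. The *critical exponent* $\mathrm{ce}(\mathbf w)$ of an infinite word is the supremum of the exponents of its finite nonempty factors. An *overlap* is a word of length $2p+1$ with period $p\ge 1$. For instance $abaabaa$ is an overlap with $p=3$ and exponent $7/3$, and $xxx$ is an overlap with $p=1$.

**The threshold.** For $k\ge2$ let $R_k$ be the set of infinite rich words over a $k$-letter alphabet, and
$$\mathrm{RT}(R_k)=\inf\{\mathrm{ce}(\mathbf w):\mathbf w\in R_k\}.$$
Words in $R_k$ need not use all $k$ letters, so $\mathrm{RT}(R_k)$ is non-increasing in $k$.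

The two values above are $\mathrm{RT}(R_2)=2+\sqrt2/2$ and $\mathrm{RT}(R_3)=1+1/(3-\mu)\approx2.2588$, where $\mu$ is the unique real root of $x^3-2x^2-1$. The problem, taken from James D. Currie, Lucas Mol, and Jarkko Peltomäki, "The repetition threshold for ternary rich words", arXiv:2409.12068 (2024), is to prove or disprove that $\lim_{k\to\infty}\mathrm{RT}(R_k)=2$.

Now the simple cases. With one letter, $a^n$ has the $n+1$ palindromes $a^i$, so it is rich, but its exponent is $n$; the longest overlap-free word is $aa$. With two letters, a natural candidate for low exponents is the Thue–Morse word, whose prefix of length $9$ is $011010011$. One checks directly that this prefix has no overlap: there is no $xxx$; period $2$ on five letters would require $01010$ or $10101$; with positions numbered from $1$, period $3$ on seven letters fails because positions $3,6$ carry $1,0$ and positions $6,9$ carry $0,1$, and every window of seven positions contains one of these two pairs; period $4$ on nine letters fails at positions $1,5$. But the prefix is not rich. Its prefixes of lengths $1$ to $8$ end in the new palindromes $0,1,11,0110,101,010,00,1001$, and the ninth letter brings nothing new, since the only palindromic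 suffixes of the whole word are $1$ and $11$. So it has $9$ palindromes where $10$ are needed.

With more letters something encouraging happens. Let $Z_1=a_1$ and $Z_{n+1}=Z_na_{n+1}Z_n$, so that $Z_3=a_1a_2a_1a_3a_1a_2a_1$ and $|Z_n|=2^n-1$. In any nonempty factor of $Z_n$ the letter of largest index occurs exactly once, because between two occurrences of $a_i$ there is a letter of larger index. A word of length at least $2p$ with period $p$ has every letter at least twice, so all factors of $Z_n$ have exponent less than $2$. We shall see in Section 2 that $Z_n$ is rich. Over an infinite alphabet the $Z_n$ therefore converge to an infinite word with rich factors, all of exponent below $2$; and since $Z_na_{n+1}Z_n$ has period $2^n$ and length $2^{n+1}-1$, the supremum of the exponents is exactly $2$. This supports the guess that the limit is $2$. It also shows that no inspection of short words can refute the hope of reaching $2$ with finitely many letters, since $k$ letters allow a rich word of length $2^k-1$ with all exponents below $2$.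

The guess about the limit is right. The hope of reaching $2$ is wrong for every finite $k$.

**Theorem A.** For every $m\ge2$ there is an explicit infinite rich word over $5m+1$ letters with critical exponent at most $2+\frac6{m-1}$. Hence $\mathrm{RT}(R_k)\le 2+\frac{30}{k-10}$ for all $k\ge11$.

**Theorem B.** Every rich word over $k$ letters of length at least $(3+2\sqrt2)^k$ contains an overlap. Hence $\mathrm{RT}(R_k)\ge 2+2(3+2\sqrt2)^{-k}>2$ for every $k\ge2$.

For $k\ge 11$ the two theorems give
$$2<2+2(3+2\sqrt2)^{-k}\le\mathrm{RT}(R_k)\le2+\frac{30}{k-10},\tag{1}$$
and therefore $\lim_{k\to\infty}\mathrm{RT}(R_k)=2$. The true rate of convergence, somewhere between the two sides of (1), is not determined here. We prove Theorem B first, since it needs only one lemma, and then build the word of Theorem A.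

## 2. Richness as a condition on complete returns

Counting palindromes is awkward; we replace it by a local condition.

**Complete return.** A *complete return* to $q$ is a word containing exactly two occurrences of $q$, one as a prefix and one as a suffix. In $abacaba$ the complete returns to $a$ are $aba$ and $aca$, the complete return to $b$ is $bacab$, and the complete return to $aba$ is the whole word.

**Lemma 1** (Droubay–Justin–Pirillo; Glen–Justin–Widmer–Zamboni). A finite word $f$ is rich if and only if every factor of $f$ that is a complete return to a nonempty palindrome is itself a palindrome. In particular, factors of rich words are rich.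

**Step 1: count new palindromes letter by letter.** The purpose is to see when the maximum $n+1$ is attained. Let $x$ be a letter, and let $s$ be the longest palindromic suffix of $gx$. A palindrome that occurs in $gx$ but not in $g$ is a suffix of $gx$. A palindromic suffix shorter than $s$ is a suffix of the palindrome $s$, hence also a proper prefix of $s$, so it already occurs in $g$. Thus adding $x$ creates at most one new palindrome, namely $s$, and it does so exactly when $s$ occurs only once in $gx$. Starting from the empty word, a word of length $n$ has at most $n+1$ palindromes, and $f$ is rich if and only if the longest palindromic suffix of each nonempty prefix of $f$ occurs only once in that prefix. This condition passes to prefixes. Reversal does not change the set of palindromic factors, so reversals and suffixes of rich words are rich, and hence all factors are.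

**Step 2: rich implies palindromic returns.** Let $r$ be a complete return to the nonempty palindrome $q$ in the rich word $f$. Then $r$ is rich, and its longest palindromic suffix $s$ occurs only once in $r$. Since $q$ is a palindromic suffix of $r$ that occurs twice, $|s|>|q|$. Now $q$ is a suffix of $s$, hence a prefix of $s$. This occurrence of $q$ at the start of $s$ is not the suffix occurrence, so it is the prefix occurrence in $r$. Therefore $s=r$, and $r$ is a palindrome.

**Step 3: palindromic returns imply rich.** We verify the condition of Step 1. If the longest palindromic suffix $s$ of a prefix $g$ also occurred earlier in $g$, the factor from the last earlier occurrence to the end of $g$ would be a complete return to $s$, hence a palindrome. It would be a palindromic suffix of $g$ longer than $s$, a contradiction. $\blacksquare$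

The words $Z_n$ are rich: let $r$ be a complete return to $q$ in $Z_{n+1}=Z_na_{n+1}Z_n$. If $r$ avoids $a_{n+1}$, it lies in $Z_n$ and induction applies. Otherwise $q$ avoids $a_{n+1}$, because that letter occurs once and $q$ twice; so $r$ runs from the last occurrence of $q$ in the left $Z_n$ to the first occurrence in the right $Z_n$, and since $Z_n$ and $q$ are palindromes these are mirror images about $a_{n+1}$.

One comment on conventions. If one insists that words in $R_k$ use all $k$ letters, both bounds in (1) remain valid. The lower bound applies to fewer words. For the upper bound, prepend to a rich word the missing letters, each once. A palindrome $q$ with two occurrences contains no prepended letter; so a complete return to $q$ starts after all prepended letters, and it is a palindrome as before. A factor containing some letter exactly once has exponent below $2$.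

## 3. Why overlaps are unavoidable: cutting at two centers

Let $f$ be rich and overlap-free. A sensible first approach is to take a letter $q$ whose consecutive occurrences are as far apart as possible, say at distance $D$, use that the return between them is a palindrome, look at its middle letter $c$, and produce an overlap by reflecting in the various palindromes. This stops working at two points.

First, the return may have even length, as $abba$ does for $a$, and then there is no middle letter. This is repaired by allowing double letters as well.

Second, and more seriously, an overlap need not appear. Take $bacabac$. Its longest palindromic suffixes, prefix by prefix, are $b,a,c,aca,bacab,aba,cabac$, all new, so it is rich, and it is overlap-free (its period $4$ gives only exponent $7/4$; the letter $a$ sits at every second position, so $p$ must be even, and $p=2$ would need $b=c$, while an overlap with $p\ge4$ needs nine letters). Each of $a,b,c$ occurs at least twice. The largest distance is $D=4$, for $b$ at positions $1,5$ with middle letter $c$ at $3$, and $c$ returns at $7$. So reflections do not by themselves give a contradiction.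

What the reflections do give is that, to the left of position $3$, there is no $c$; to the right of position $5$, there is no $b$; and between them there is neither. So we can cut the word at two places into three pieces which use fewer letters, and count.

**Objects.** An *object* is a word $x$ or $xx$ with $x$ a letter. The *center* of an occurrence is the position of $x$, respectively the midpoint between the two positions of $xx$. Objects are palindromes. In $abba$ at positions $1,\dots,4$, the objects are $a$ (centers $1,4$), $b$ (centers $2,3$) and $bb$ (center $2.5$).

Two remarks about centers are used below. If two occurrences of objects have the same center, they are occurrences of the same object: an integer center means a single letter at that position, a half-integer center means a double letter on the two neighboring positions. Also, if an object occurrence has its center strictly between the centers of the two end objects of a complete return to an object, it lies inside that return. Indeed, let the end centers be $\kappa<\kappa+D$. If the end objects are single letters, the return occupies positions $\kappa,\dots,\kappa+D$; a center strictly between which is an integer is one of these positions,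 and one which is a half-integer has both neighbors among them. If the end objects are double letters, the return occupies $\kappa-\frac12,\dots,\kappa+D+\frac12$, and the same holds.

Let $N(n)$ be the supremum of the lengths of overlap-free rich words in which at most $n$ distinct objects occur.

**Proposition 2.** $N(0)=0$, $N(1)\le1$, and $N(n)\le 2N(n-1)+N(n-2)+2$ for $n\ge2$.

**Step 1: small $n$, and an object that occurs once.** This step disposes of the easy cases. A nonempty word contains a letter, so $N(0)=0$. A word of length at least $2$ contains two different letters or some $xx$ together with $x$, hence at least two objects; so $N(1)\le1$. Let $n\ge2$, and let $f$ be nonempty, overlap-free and rich with at most $n$ objects. Suppose some object occurs exactly once in $f$. If it is a letter $c$, write $f=f_1cf_2$; the words $f_1,f_2$ lack $c$, so $|f|\le2N(n-1)+1$. If it is $xx$, cut $f$ between the two letters $x$; both parts lack $xx$, so $|f|\le 2N(n-1)$. From now on every object occurring in $f$ occurs at least twice.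

**Step 2: the farthest consecutive pair.** We choose the pair to reflect about. Among all pairs of consecutive occurrences of the same object choose one with maximal distance $D$ between centers: an object $q$ at $\kappa$ and $\kappa+D$. The complete return $\rho$ between them is a palindrome by Lemma 1. Put $\kappa'=\kappa+\frac D2$, the center of $\rho$. There is an object $c$ centered at $\kappa'$: the middle letter if $|\rho|$ is odd, and the two middle letters, which are equal, if $|\rho|$ is even. Since $q$ has no occurrence centered strictly between $\kappa$ and $\kappa+D$, we have $c\ne q$.

**Claim 3.** Let an object $q$ have consecutive occurrences at $\kappa,\kappa+D$ with $D$ maximal, and let $c$ be the central object, at $\kappa'=\kappa+\frac D2$. If $c$ occurs with a center to the right of $\kappa'$, then the next occurrence of $c$ after $\kappa'$ is at $\kappa'+D$. The mirror statement holds on the left.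

*Proof.* Let the next occurrence be at $\kappa'+D'$, and let $\sigma$ be the complete return to $c$ from $\kappa'$ to $\kappa'+D'$. It is a palindrome, and $D'\le D$.

Suppose $\kappa'+D'<\kappa+D$. Then this occurrence of $c$ lies in $\rho$, so $\sigma$ lies in $\rho$. Reflecting in the center $\kappa'$ of $\rho$, we see that $\tilde\sigma=\sigma$ also occurs from $c$ at $\kappa'-D'$ to $c$ at $\kappa'$. The second copy of $\sigma$ is the first one shifted by $D'$, so their union, of length $2D'+|c|$, has period $D'$. It contains an overlap, a contradiction.

Suppose $\kappa'+D'=\kappa+D$. Then $c$ and $q$ have occurrences with the same center, so $c=q$, a contradiction.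

Hence $\kappa'+D'>\kappa+D$. The occurrence of $q$ at $\kappa+D=\kappa'+\frac D2$ lies in $\sigma$. Reflecting it in the center $\kappa'+\frac{D'}2$ of $\sigma$, we find $q$ at $\kappa'+D'-\frac D2$. If $D'<D$, this is less than $\kappa'+\frac D2=\kappa+D$; it is greater than $\kappa'$ because $D'>\frac D2$. So $q$ would occur strictly between $\kappa$ and $\kappa+D$, a contradiction. Therefore $D'=D$. The left statement follows by reversing $f$. $\square$

**Step 3: interlocking occurrences of $q$ and $c$.** We set up the two cutting points. Since $c$ occurs at least twice, it occurs somewhere besides $\kappa'$; reversing $f$ if necessary (this preserves richness, overlap-freeness and the objects), we may assume that it occurs to the right. By Claim 3, $c$ has consecutive occurrences at $\kappa+\frac D2$ and $\kappa+\frac{3D}2$, again at the maximal distance $D$. Let $\sigma$ be the palindromic return between them. Its central object is $q$, at $\kappa+D$.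

**Step 4: $q$ has no occurrence with center greater than $\kappa+D$.** This will make the right piece free of $q$. Suppose there is one. Claim 3, applied to the pair of $c$'s with return $\sigma$ and central object $q$, says that the next $q$ is at $\kappa+2D$. Let $\rho'$ be the palindromic return from $q$ at $\kappa+D$ to $q$ at $\kappa+2D$. Its first half, from the left end of $q$ at $\kappa+D$ to the right end of $c$ at $\kappa+\frac{3D}2$, lies in $\sigma$. Reflecting in the center $\kappa+D$ of $\sigma$, it is the reversal of the factor from the left end of $c$ at $\kappa+\frac D2$ to the right end of $q$ at $\kappa+D$. That factor is the second half of the palindrome $\rho$, so its reversal is the first half of $\rho$, from the left end of $q$ at $\kappa$ to the right end of $c$ at $\kappa+\frac D2$. Thus $\rho$ and $\rho'$ are palindromes of the same length which agree from the start through their central objects, so $\rho'=\rho$. Since $\rho'$ is $\rho$ shifted by $D$, their union, of length $2D+|q|$, has period $D$: an overlap, a contradiction.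

**Step 5: $c$ has no occurrence with center less than $\kappa+\frac D2$.** This will make the left piece free of $c$. Suppose there is one. By Claim 3 on the left, $c$ occurs at $\kappa-\frac D2$, consecutively with $\kappa+\frac D2$. Let $\sigma'$ be the palindromic return between these; its central object is $q$ at $\kappa$. The first half of $\sigma$, from $c$ at $\kappa+\frac D2$ through $q$ at $\kappa+D$, lies in $\rho$. Reflected in the center $\kappa+\frac D2$ of $\rho$, it becomes the factor from $q$ at $\kappa$ through $c$ at $\kappa+\frac D2$, the second half of $\sigma'$. So the first half of $\sigma$ is the reversal of the second half of $\sigma'$, which is the first half of $\sigma'$. Hence $\sigma=\sigma'$, and their union, of length $2D+|c|$, has period $D$: an overlap, a contradiction.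

**Step 6: count the three pieces.** Let $F_1,F_2,F_3$ be the factors of $f$ on the positions less than $\kappa+\frac D2$, strictly between $\kappa+\frac D2$ and $\kappa+D$, and greater than $\kappa+D$. At most two positions are missed. By Step 5, $F_1$ contains no $c$. By Step 4, $F_3$ contains no $q$. In $F_2$ there is no $q$ because $\kappa,\kappa+D$ are consecutive for $q$, and no $c$ because $\kappa+\frac D2,\kappa+\frac{3D}2$ are consecutive for $c$. Since $c\neq q$,
$$|f|\le N(n-1)+N(n-2)+N(n-1)+2.\qquad\blacksquare$$

In the example $bacabac$, with $q=b$, the three pieces are $ba$, $a$, $ac$.

**Proof of Theorem B.** By Proposition 2, $N(n)+1\le2\bigl(N(n-1)+1\bigr)+\bigl(N(n-2)+1\bigr)$ for $n\ge2$, with $N(0)+1=1$ and $N(1)+1\le2$. Put $\lambda=1+\sqrt2$, so $\lambda^2=2\lambda+1=3+2\sqrt2$. Then $N(0)+1=\lambda^0$ and $N(1)+1\le\lambda$, and induction gives $N(n)+1\le\lambda^n$ for all $n$. Over $k$ letters there are at most $2k$ objects, so an overlap-free rich word has length at most $\lambda^{2k}-1=(3+2\sqrt2)^k-1$. This is the first assertion.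

Let $\mathbf w\in R_k$ and $T=\lceil(3+2\sqrt2)^k\rceil$. A factor of $\mathbf w$ of length $T$ contains an overlap of length $2p+1\le T$ with period $p$. Its exponent is at least $\frac{2p+1}p=2+\frac1p\ge2+\frac2{T-1}$. The last number does not depend on $\mathbf w$, so
$$\mathrm{RT}(R_k)\ge2+\frac2{T-1}>2+2(3+2\sqrt2)^{-k},$$
because $T-1<(3+2\sqrt2)^k$. $\blacksquare$

## 4. A morphism whose blocks climb and descend

For Theorem A we look for a morphism $\varphi$ that preserves richness, and take its fixed point. Lemma 1 tells us what we want: palindromic blocks $\varphi(x)0$, with a marker $0$ at the two ends only, so that complete returns in the image can be read as complete returns upstairs.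

**Walks.** Let $A=\{0,1,\dots,K\}$. A *walk* is a word over $A$ whose consecutive letters differ by exactly $1$. It contains no nonempty palindrome of even length, since the two middle letters would be equal. We write $[x_0,x_1,\dots,x_s]$ for the walk that goes monotonically from $x_0$ to $x_1$, then to $x_2$, and so on, each turning value written once; $[d,d]$ is the letter $d$. For example $[0,3,1,2]=0\,1\,2\,3\,2\,1\,2$.

The simplest blocks are single hills, $\varphi(x)0=[0,h(x),0]$. This fails by a count. To be decodable the heights $h(x)$ must be distinct elements of $\{1,\dots,K\}$, but there are $K+1$ letters $x$. Moreover low hills would make the blocks very unequal in length. So we add a second family that climbs to the top, dips to a valley $j$ which carries the information, and climbs again: $[0,K,j,K,0]$. Shallow dips are dangerous, because $[j,K,j,K,j]$ has period $2(K-j)$ and length $4(K-j)+1$; for $j=K-1$ it is $(K-1)\,K\,(K-1)\,K\,(K-1)$, of exponent $5/2$. So valleys should stay well below $K$, and the missing letters should be encoded by high single hills.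

**The morphism.** Fix $m\ge2$ and $K=5m$. Define $\varphi$ on $A$ by
$$\varphi(x)0=[0,4m+x,0]\quad(0\le x\le m-1),\qquad \varphi(x)0=[0,K,j,K,0],\ j=x-m+1\quad(m\le x\le5m).$$
A letter of the first kind is *single*, with *peak* $\pi(x)=4m+x\in[4m,5m-1]$. A letter of the second kind is *double*, with $\pi(x)=K$ and *valley* $j(x)=x-m+1\in[1,4m+1]$; note that $4m+1<K$. Put $\ell(x)=|\varphi(x)|$, and let $\zeta_x$ be $\varphi(x)$ without its first letter, so
$$\zeta_x=[1,\pi(x),1]\quad\text{or}\quad\zeta_x=[1,K,j(x),K,1].$$
For a single letter $\ell(x)=2\pi(x)$; for a double letter $\ell(x)=2K+2(K-j(x))$.

To see the shape, take $m=2$, $K=10$. Then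
$$\varphi(0)0=[0,8,0],\quad\varphi(1)0=[0,9,0],\quad\varphi(2)0=[0,10,1,10,0],\quad\dots,\quad\varphi(10)0=[0,10,9,10,0],$$
with lengths $\ell(0)=16$, $\ell(2)=38$, $\ell(10)=22$. (Here the bound of Theorem A is weak; the example only shows the blocks.)

Four facts about these blocks will carry everything.

**(F1)** *The word $\varphi(x)0$ is a palindrome, $0$ occurs in it only at its two ends, and $\varphi$ is injective on letters.* This is visible from the definition, since $j\ge1$ and distinct letters have distinct peaks below $K$ or distinct valleys. Cutting at zeros, $\varphi(g)0$ determines $g$; its reversal is $\varphi(\tilde g)0$; it is a palindrome if and only if $g$ is. Since $\varphi(x)$ starts with $0$ and ends with $1$, the word $\varphi(w)0$ is a walk for every word $w$.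

**(F2)** *If $x$ is a nonempty word without $0$, then $B(x)=\{b:0x\text{ is a prefix of }\varphi(b)\}$ is empty or an interval of $A$.* If $B(x)$ is nonempty, $x$ is a prefix of some $\zeta_b$, and we list these prefixes. For $x=[1,d]$, $B(x)=\{b:\pi(b)\ge d\}$, which is $A$ if $d\le4m$ and $[d-4m,5m]$ otherwise. For $x=[1,i,d]$ with $4m\le i<K$ and $1\le d<i$, only the single letter with peak $i$ turns at $i$, so $B(x)=\{i-4m\}$. For $x=[1,K,d]$ with $1\le d<K$, $B(x)$ consists of the double $b$ with $j(b)\le d$, so $B(x)=[m,\,m-1+\min(d,4m+1)]$. A prefix reaching beyond the valley $j$ forces $b=m-1+j$.

**(F3)** *If $\gamma\ne\delta$, the longest common prefix of $\varphi(\gamma)0$ and $\varphi(\delta)0$ has length at most $\ell(\gamma)/2+1$, that is, it does not extend past the center of $\varphi(\gamma)0$.* The prefix of $\varphi(\gamma)0$ of length $\ell(\gamma)/2+2$ is $[0,i,i-1]$ with $i=\pi(\gamma)<K$, or $[0,K,j,j+1]$, and each of these determines $\gamma$.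

**(F4)** *$\ell(x)\ge8m$ for all $x$.* For single letters $\ell(x)=2\pi(x)\ge8m$. For double letters $\ell(x)\ge10m+2(m-1)\ge8m$.

Since $\varphi(0)$ begins with $0$ and is longer than one letter, the limit $\mathbf u=\lim\varphi^n(0)$ exists and $\mathbf u=\varphi(\mathbf u)$. By (F1), $\mathbf u$ is a walk. For $m=2$ it begins $[0,8,0,9,0,10,1,10,0,\dots]$.

Why insist on intervals and on walks? Suppose some morphism with palindromic blocks as in (F1) had a letter $d$ occurring in the blocks of $0$ and $3$ but not in those of $1$ and $2$. In the image of the rich walk $0123$, the complete return to $d$ that joins the block of $0$ to the block of $3$ would contain exactly the three zeros separating the blocks of $0,1,2,3$; these would have to be symmetric, forcing $\varphi(12)0$ to be a palindrome, which (F1) forbids. So the set of blocks containing $d$ must not be left at one point and re-entered at another. For an interval and a walk this is automatic: a walk that leaves an interval through an endpoint stays on that side and can return only through the same endpoint.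

## 5. Richness passes from a walk to its image

**Lemma 4.** If $w$ is a finite rich walk, then $W=\varphi(w)0$ is rich.

Let $q$ be a nonempty palindrome and $r$ a complete return to $q$ in $W$. By Lemma 1 it suffices to show that $r$ is a palindrome.

**Step 1: $q$ contains $0$; reading $q$ upstairs.** We translate occurrences of $q$ into occurrences in $w$. Cutting $q$ at its first and last $0$, and using that $q$ is a palindrome, we get $q=\tilde x\,\varphi(v)0\,x$ with $x$ without $0$; here $\varphi(v)0$ is a palindrome, so $v$ is a palindrome, possibly empty.

Let $x$ be empty. If $v$ is empty, then $q=0$ and $r=\varphi(b)0$, a palindrome. If $v$ is nonempty, occurrences of $q=\varphi(v)0$ in $W$ correspond to occurrences of $v$ in $w$, so $r=\varphi(\rho)0$ with $\rho$ a complete return to $v$ in $w$. Then $\rho$ is a palindrome by Lemma 1, and so is $r$ by (F1).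

Let $x$ be nonempty, and put $B=B(x)$, an interval by (F2). In an occurrence of $q$, the $x$ after the last $0$ is contained in a block $\varphi(b')$ with prefix $0x$, so $b'\in B$. The $\tilde x$ before the first $0$ is contained in a block such that $\tilde x0$ is a suffix of $\varphi(b)0$; reversing this palindrome, $0x$ is a prefix of $\varphi(b)$, so $b\in B$. Conversely each factor $bvb'$ of $w$ with $b,b'\in B$ yields an occurrence of $q$. Call the occurrences of such words $bvb'$ *patterns*. Hence
$$r=\tilde x\,\varphi(g)0\,x,$$
where $h=bgb'$ is a factor of $w$ with $b,b'\in B$, the word $g\ne v$ has $v$ as a prefix and as a suffix, and $h$ contains exactly two patterns: one at its beginning, starting with $bv$, and one at its end, ending with $vb'$. It remains to show that $g$ is a palindrome, for then $r$ is one.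

**Step 2: $q$ contains $0$, $x$ and $v$ nonempty.** We show that $g$ or $h$ is a complete return in $w$. Let $e$ be the first, hence also the last, letter of $v$. In the walk $w$, the neighbors of an occurrence of $v$ lie in $\{e-1,e+1\}$, and every occurrence of $v$ in $g$ has both neighbors inside $h$. If both $e-1$ and $e+1$ lie in $B$, every occurrence of $v$ in $g$ gives a pattern in $h$. There are exactly two patterns, so $g$ is a complete return to $v$ in $w$, hence a palindrome. Otherwise exactly one element $e'$ of $\{e-1,e+1\}$ lies in $B$ (at least one does, since $b\in B$), and every pattern is an occurrence of the palindrome $e've'$. Then $h$ contains exactly two occurrences of $e've'$, as prefix and as suffix, so $h$ is a complete return to it and a palindrome. Removing the first and last letters, $g$ is a palindrome.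

**Step 3: $q$ contains $0$, $x$ nonempty, $v$ empty.** Here patterns are two-letter words in $B^2$, and we use the interval. Write $g=g_1\cdots g_t$ with $t\ge1$. Among the consecutive pairs
$$(b,g_1),(g_1,g_2),\dots,(g_{t-1},g_t),(g_t,b')$$
exactly the first and the last lie in $B^2$. If $t=1$, $g$ is a letter and we are done. Let $t\ge2$. The pair $(g_1,g_2)$ is neither first nor last and $g_1\in B$, so $g_2\notin B$. The two neighbors of $g_1$ are thus $b\in B$ and $g_2\notin B$; since $B$ is an interval, $g_1$ is an endpoint of $B$ and $g_2$ is its outer neighbor. Whenever $g_n=g_1$ with $n<t$, the pair $(g_n,g_{n+1})$ is not in $B^2$, so $g_{n+1}\notin B$ and hence $g_{n+1}=g_2$. After that the walk stays outside $B$ on that side until it re-enters $B$, necessarily at $g_1$. So every letter of $g$ lying in $B$ equals $g_1$. In particular $g_t=g_1$, and $b'$, a neighbor of $g_1$ in $B$, equals $b$. Since $b\in B$ and $b\ne g_1$, the letter $b$ does not occur in $g$. Therefore $h=bgb$ is a complete return to $b$ in $w$, hence a palindrome, and so is $g$.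

**Step 4: $q$ does not contain $0$; where $q$ can occur.** The purpose is to show that the blocks containing $q$ form an interval and begin alike up to the first $q$. Each occurrence of $q$ lies inside some $\zeta_b$. Let $B_q=\{b:q\text{ occurs in }\zeta_b\}$, and for $b\in B_q$ let $x_b$ be the shortest prefix of $\zeta_b$ ending with $q$. Palindromes in a walk have odd length, and if $|q|\ge3$ the two letters around the center are equal, so the center is a turning point of $\zeta_b$. There are four possibilities.

1. $q=d$ is a letter, $d\ge1$. Then $B_q=\{b:\pi(b)\ge d\}=B([1,d])$ is an interval, and $x_b=[1,d]$ for all $b\in B_q$. Complete returns to $d$ inside $\zeta_b$ are: for $b$ single, $[d,\pi(b),d]$ if $d<\pi(b)$; for $b$ double with valley $j$, $[d,K,j,K,d]$ if $d<j$, $[d,K,d]$ if $d=j$, the words $[d,K,d]$ and $[d,j,d]$ if $j<d<K$, and $[K,j,K]$ if $d=K$. All are palindromes.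
2. $q$ is centered at a peak $i<K$, $|q|\ge3$. Only $\zeta_{i-4m}$ turns downward at $i$, and only once, so $B_q=\{i-4m\}$, and there is no complete return to $q$ inside $\zeta_{i-4m}$.
3. $q$ is centered at a peak $K$, $|q|\ge3$. Around a peak of $[1,K,j,K,1]$ the word is symmetric exactly down to level $j$: the next letter would be $j+1$ on the valley side, and $j-1$ or the end of $\zeta_b$ on the other. So $q=[d,K,d]$ with $d<K$, and $q$ occurs in $\zeta_b$ if and only if $b$ is double with $j(b)\le d$, and then exactly at both peaks. Thus $B_q=[m,m-1+\min(d,4m+1)]$, $x_b=[1,K,d]$ for all $b\in B_q$, and the complete return inside $\zeta_b$ is $[d,K,j(b),K,d]$, a palindrome.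
4. $q$ is centered at a valley $j$, $|q|\ge3$. It occurs only in $\zeta_{m-1+j}$, once, so $B_q=\{m-1+j\}$.

So $B_q$ is an interval, $x_b=x$ does not depend on $b\in B_q$, and a complete return $r$ that contains no $0$, which lies inside one $\zeta_b$, is a palindrome.

**Step 5: $q$ does not contain $0$ but $r$ does.** We finish with the re-entry argument. The return $r$ starts at the last occurrence of $q$ in some $\zeta_b$ and ends at the first occurrence of $q$ in a later $\zeta_{b'}$. Since $\zeta_b$ and $q$ are palindromes, the suffix of $\zeta_b$ starting with the last $q$ is $\tilde x$. So
$$r=\tilde x\,\varphi(g)0\,x,$$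
where $bgb'$ is a factor of $w$, $b,b'\in B_q$, and no letter of $g$ is in $B_q$. If $g$ is empty, $r=\tilde x0x$ is a palindrome. Otherwise the walk leaves the interval $B_q$ from $b$, which is an endpoint, stays on that side, and first re-enters it at the same point, so $b'=b$. As $b\in B_q$ does not occur in $g$, the word $bgb$ is a complete return to $b$ in $w$, hence a palindrome. So $g$ is a palindrome, and so is $r$. $\blacksquare$

The word $0$ is a rich walk, and $\varphi^{n+1}(0)$ is a prefix of $\varphi(\varphi^n(0))0$. By Lemma 4 and induction, all $\varphi^n(0)$ are rich walks. Every factor of $\mathbf u$ is a factor of some $\varphi^n(0)$, so **$\mathbf u$ is rich**.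

## 6. Lengths of iterated images

To bound exponents we must compare lengths after many applications of $\varphi$. Let
$$L_n(x)=|\varphi^n(x)|,\qquad\mu_n=\min_xL_n(x),\qquad M_n=\max_xL_n(x).$$

**Lemma 5.** For all $n\ge0$, $M_n\le4\mu_n$ and $M_n\le M_{n+1}/(2m)$.

**Step 1: count letters in a block.** This expresses $L_{n+1}$ through $L=L_n$, since $L_{n+1}(x)$ is the sum of $L(y)$ over the letters $y$ of $\varphi(x)$. If $x$ is single with peak $i\ge4m$, then in $\varphi(x)$ the letters $0$ and $i$ occur once and $1,\dots,i-1$ twice. If $x$ is double with valley $j$, then $0$ occurs once, $1,\dots,j-1$ twice, $j$ three times, $j+1,\dots,K-1$ four times, and $K$ twice.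

**Step 2: compare with one common quantity.** Put
$$S=\sum_{y=1}^{4m-1}L(y)+\frac{L(0)+L(4m)}2,\qquad\text{so } S\ge4m\,\mu_n .$$
In every block $0$ occurs at least once, $1,\dots,4m-1$ at least twice and $4m$ at least once, so $L_{n+1}(x)\ge2S$. On the other side,
$$L_{n+1}(x)\le L(0)+4\sum_{y=1}^{5m-1}L(y)+2L(5m)\le4S+2L(4m)+4\sum_{y=4m+1}^{5m-1}L(y)+2L(5m)\le4S+4mM_n,$$
where the second inequality uses $4S=4\sum_{y<4m,\,y\ge1}L(y)+2L(0)+2L(4m)$, and the last one adds $2+4(m-1)+2=4m$ copies of $M_n$.

**Step 3: iterate.** Dividing,
$$\frac{M_{n+1}}{\mu_{n+1}}\le\frac{4S+4mM_n}{2S}=2+\frac{2mM_n}{S}\le2+\frac12\cdot\frac{M_n}{\mu_n}.$$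
Since $M_0/\mu_0=1$, induction gives $M_n/\mu_n\le4$ for all $n$. By (F4), $\mu_{n+1}\ge8m\mu_n$, so $M_{n+1}\ge\mu_{n+1}\ge8m\mu_n\ge2mM_n$. $\blacksquare$

## 7. Desubstituting a periodic factor

Let $f=f[0..L)$ be a factor of $\mathbf u$, with a fixed occurrence, with period $p$ and length $L\ge2p$. We measure its *excess* $E=L-2p\ge0$. Every letter of $f$ occurs at least twice in $f$, since for each position of $f$ its shift by $+p$ or by $-p$ lies in $f$.

**Case A: $f$ contains no $0$.** We show that the excess is at most $1$ and the period is large. Here $f$ lies in some $\zeta_b$. If $b$ were single, its peak letter would occur once in $\zeta_b$, so $f$ would avoid it; then $f$ would be monotone with all letters occurring once, which is impossible. So $b$ is double; let $j$ be its valley. If $f$ avoided $K$, it would be monotone or lie in $[K-1,j,K-1]$; in the latter, $j$ occurs once, so $f$ avoids it and is again monotone, which is impossible. So $f$ contains $K$, hence both occurrences of $K$ in $\zeta_b$, and the shift of one of them by $p$ must be the other. Therefore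
$$p=D:=2(K-j)\ge2(5m-4m-1)=2(m-1).$$
Let $a$ be the position of the first $j$ in $\zeta_b$. The peaks are at $a+\frac D2$ and $a+\frac{3D}2$, the valley at $a+D$, and the last $j$ at $a+2D$. If $f$ contained position $a-1$ (so $j\ge2$, since $f$ contains no $0$), it would also contain $a-1+D$, which is at or after the first peak and before the second. But the letters at these positions are $j-1$ and $j+1$, a contradiction. Symmetrically $f$ does not contain position $a+2D+1$. So $L\le2D+1$, and
$$E\le1,\qquad p\ge2(m-1).\tag{2}$$

**Case B: $f$ contains $0$.** We read $f$ upstairs. Let $a_1<\dots<a_Q$ be the positions of $0$ in $f$. Sliding a window of length $p$ by one position removes $f[i]$ and adds $f[i+p]=f[i]$, so all windows of length $p$ in $f$ contain the same number $r$ of zeros; $r\ge1$ since some window contains a $0$. Two disjoint windows fit, so $Q\ge2r$. Let $n\ge1$ and $n+r\le Q$. The first window $[0,p)$ contains only $a_1,\dots,a_r$, so $a_{n+r}\ge p$ and $a_{n+r}-p$ is a zero position. The window $[a_{n+r}-p,a_{n+r})$ contains exactly $r$ zeros, the first of them at its left end, and these are the $r$ zeros preceding $a_{n+r}$. Hence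
$$a_{n+r}-p=a_n .\tag{3}$$
Write
$$f=y\,\varphi(v)\,0\,x',\qquad v=v_1\cdots v_{Q-1},\qquad\varphi(v_n)0=f[a_n]\cdots f[a_{n+1}],\tag{4}$$
with $y,x'$ without $0$. Since $\mathbf u=\varphi(\mathbf u)$ and zeros mark the starts of blocks, $v$ is a factor of $\mathbf u$. By (3) the block at $a_{n+r}$ is the block at $a_n$ shifted by $p$, so $v$ has period $r$. Also, using (F4),
$$p=a_{r+1}-a_1=|\varphi(v_1\cdots v_r)|\ge8mr>r,\qquad |v|=Q-1=2r+s\ \text{ with }\ s\ge-1 .\tag{5}$$

**Lemma 6.** For each $p$, the lengths of the factors of $\mathbf u$ with period $p$ are bounded.

*Proof.* The purpose is to make maximal extensions available. Suppose the lemma fails, and take the least $p$ for which it fails. Sufficiently long factors with period $p$ contain $0$ and have length at least $2p$, so by Case B they give arbitrarily long factors $v$ with periods $r<p$. There are finitely many such $r$, so some $r<p$ also violates the lemma, a contradiction. $\blacksquare$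

So every factor with period $p$ extends, within its fixed occurrence in $\mathbf u$, to a *maximal* one, which cannot be extended in either direction keeping the period $p$. This can only increase $E$. For a maximal $f$ we now control the two ragged ends $y$ and $x'$.

A natural bound would be that $x'$ and $y$ are each shorter than a block. That is too weak exactly when $s=-1$: then, as computed below, $E=|y|+|x'|+1-\ell(v_r)$, and with $r=1$, $p=\ell(v_1)$, this bound would allow $E$ as large as $p-1$ and exponents near $3$. What saves us is (F3): different blocks already differ just after the center, so each end is at most half a block.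

**Lemma 7.** Let $f$ be maximal with period $p$, $L\ge2p$, in Case B, with the notation (4), (5). Put $\gamma=v_{Q-r}$. Then $0x'$ is a prefix of $\varphi(\gamma)0$ and $0\tilde y$ is a prefix of $\varphi(v_r)0$, neither extending past the center; in particular $|x'|\le\ell(\gamma)/2$ and $|y|\le\ell(v_r)/2$. If $s=-1$, then
$$E\le1,\qquad p\ge2(m-1).\tag{6}$$
If $s\ge0$, then $|v|\ge2r$ and $v$ is maximal with period $r$ in $\mathbf u$.

**Step 1: the right end.** We show that the next block differs from the one a period earlier. Let $\beta$ be the letter of $\mathbf u$ following $v$, so that the block $\varphi(\beta)$ starts at $a_Q$. By (3) the block $\varphi(\gamma)$ starts at $a_{Q-r}=a_Q-p$. Since $x'$ has no $0$, both $\varphi(\beta)$ and, by periodicity, $\varphi(\gamma)$ have the prefix $0x'$. If $\beta=\gamma$, then $y\varphi(v\beta)0$ would be an extension of $f$ with period $p$: the new letters belong to $\varphi(\beta)0=\varphi(\gamma)0$, and $\varphi(\gamma)0$ lies inside $f$ exactly $p$ positions earlier. It would be longer than $f$, because $f$ does not contain the next $0$. This contradicts maximality. So $\beta\ne\gamma$, and by (F3) the common prefix $0x'$ does not extend past the center of $\varphi(\gamma)0$.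

**Step 2: the left end.** This is the mirror argument. Suppose $v$ is preceded by a letter $\alpha$ in $\mathbf u$. The block $\varphi(\alpha)$ ends just before $a_1$, and $\varphi(v_r)$ ends just before $a_{r+1}=a_1+p$. If $\alpha=v_r$, then $f$ could be extended to the left to include all of $\varphi(\alpha)$ with period $p$; this is a strict extension, as $\varphi(\alpha)$ starts with a $0$ preceding $a_1$. So $\alpha\ne v_r$. If $y$ is nonempty, $\alpha$ exists, and $y0$ is a common suffix of $\varphi(\alpha)0$ and, shifting by $p$, of $\varphi(v_r)0$. Reversing these palindromes, $0\tilde y$ is a common prefix, and by (F3) it does not extend past the center of $\varphi(v_r)0$. If $y$ is empty the statement is trivial.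

**Step 3: the two cases for $s$.** We read off the conclusion. If $s=-1$, then $Q=2r$, so $\gamma=v_r$, and $v=v_1\cdots v_r\,v_1\cdots v_{r-1}$, so $|\varphi(v)|=2p-\ell(v_r)$. Hence
$$E=|y|+|\varphi(v)|+1+|x'|-2p=|y|+|x'|+1-\ell(v_r)\le1,$$
and $p\ge8mr\ge8m\ge2(m-1)$ by (5). If $s\ge0$, then $|v|\ge2r$. Extending $v$ to the right with period $r$ would need $\beta=v_{Q-r}=\gamma$, and extending it to the left would need $\alpha=v_r$; neither holds (or $\alpha$ does not exist). So $v$ is maximal. $\blacksquare$

## 8. Following the chain of desubstitutions to the critical exponent

**Step 1: the chain.** We desubstitute until the period is of a type we control. Let $f_0$ be a maximal factor of $\mathbf u$ with period $p_0$ and $|f_0|\ge2p_0$. As long as $f_n$ is in Case B with $s\ge0$, put $f_{n+1}=v$ and $p_{n+1}=r$, with $y_n,x_n'$ the ends in (4). By Lemma 7, $f_{n+1}$ is again maximal with $|f_{n+1}|\ge2p_{n+1}$. By (5) the periods strictly decrease, so the chain stops at some $f_J$, which satisfies (2) or (6). With $E_n=|f_n|-2p_n\ge0$,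
$$E_J\le1,\qquad p_J\ge2(m-1).\tag{7}$$

**Step 2: how period and excess are transported.** We need exact formulas because both grow under $\varphi$. Let $w_n$ be the prefix of $f_n$ of length $p_n$ and $e_n$ its suffix of length $E_n$. Since $f_n$ has period $p_n$ and starts with $w_nw_n$, we have $\Psi(f_n)=2\Psi(w_n)+\Psi(e_n)$. By (5), $\varphi(w_{n+1})$ is a factor of $f_n$ of length $p_n$, hence a conjugate of $w_n$, and $\Psi(w_n)=\Psi(\varphi(w_{n+1}))$. From $f_n=y_n\varphi(f_{n+1})0x_n'$ we obtain
$$2\Psi(w_n)+\Psi(e_n)=\Psi(y_n)+2\Psi(\varphi(w_{n+1}))+\Psi(\varphi(e_{n+1}))+\Psi(0x_n'),$$
so $\Psi(e_n)=\Psi(\varphi(e_{n+1}))+\Psi(y_n)+\Psi(0x_n')$. The length of $\varphi^n$ of a word depends only on its Parikh vector. Therefore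
$$p_0=|\varphi^J(w_J)|\ge p_J\,\mu_J,\tag{8}$$
$$|\varphi^n(e_n)|=|\varphi^{n+1}(e_{n+1})|+|\varphi^n(y_n)|+|\varphi^n(0x_n')|\qquad(0\le n<J).\tag{9}$$

**Step 3: the cost of the two ends at one level.** We show
$$|\varphi^n(y_n)|+|\varphi^n(0x_n')|\le M_{n+1}+M_n.\tag{10}$$
Write $\varphi(\gamma)0=Hc\tilde H$ with $c$ the central letter. Then $2|\varphi^n(H)|+L_n(c)=L_{n+1}(\gamma)+L_n(0)$. By Lemma 7, $0x_n'$ is a prefix of $Hc$, so
$$|\varphi^n(0x_n')|\le|\varphi^n(H)|+L_n(c)=\tfrac12\bigl(L_{n+1}(\gamma)+L_n(0)+L_n(c)\bigr)\le\tfrac12\bigl(M_{n+1}+L_n(0)+M_n\bigr).$$
The same argument with $v_r$ in place of $\gamma$ bounds $|\varphi^n(0\tilde y_n)|$, and removing the letter $0$ gives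
$$|\varphi^n(y_n)|\le\tfrac12\bigl(M_{n+1}+L_n(0)+M_n\bigr)-L_n(0).$$
(If $y_n$ is empty, the right side is $\frac12(M_{n+1}+M_n-L_n(0))\ge0$.) Adding the two bounds, the terms $L_n(0)$ cancel and we get (10).

**Step 4: sum over the chain.** We now bound the excess of $f_0$. If $J\ge1$, then (9), (10), $E_J\le1$ and Lemma 5 in the form $M_n\le(2m)^{-(J-n)}M_J$ give
$$E_0\le M_J+\sum_{n=0}^{J-1}(M_{n+1}+M_n)\le2M_J+2\sum_{n<J}M_n\le\Bigl(2+\frac2{2m-1}\Bigr)M_J\le3M_J .$$
By (8), (7) and Lemma 5,
$$p_0\ge2(m-1)\mu_J\ge\frac{m-1}2M_J .$$
Hence $E_0/p_0\le\frac6{m-1}$. If $J=0$, then (7) gives directly $E_0/p_0\le\frac1{2(m-1)}\le\frac6{m-1}$.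

**Step 5: conclusion for all factors, and for all $k$.** Let $f$ be a nonempty factor of $\mathbf u$ with smallest period $p$ and length $L$. If $L<2p$, its exponent is below $2$. If $L\ge2p$, extend $f$ to a maximal factor $f_0$ with period $p_0=p$, using Lemma 6; then $L/p\le|f_0|/p=2+E_0/p_0\le2+\frac6{m-1}$. So
$$\mathrm{ce}(\mathbf u)\le2+\frac6{m-1},$$
and $\mathbf u$ is an infinite rich word over the $5m+1$ letters of $A$. This is the first assertion of Theorem A.

For $k\ge11$ take $m=\lfloor(k-1)/5\rfloor\ge2$. Then $5m+1\le k$, and $m\ge(k-5)/5$, so $m-1\ge(k-10)/5$. Since $\mathrm{RT}(R_k)$ is non-increasing in $k$,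
$$\mathrm{RT}(R_k)\le\mathrm{RT}(R_{5m+1})\le2+\frac6{m-1}\le2+\frac{30}{k-10}.$$
This proves Theorem A. With Theorem B it gives (1), and so $\lim_{k\to\infty}\mathrm{RT}(R_k)=2$, while $\mathrm{RT}(R_k)>2$ for every $k\ge2$. $\blacksquare$
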